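\title{Sign matrices and the maximum $(1,j)$-spread of graphs}

\begin{abstract}
For a graph on $n$ vertices with adjacency eigenvalues $\lambda_1\ge\dots\ge\lambda_n$, the $(1,j)$-spread is $\lambda_2-\lambda_{n-j}$. Let $s_{1,j}$ be the limit, as $n\to\infty$, of its maximum divided by $n$. It is known that $s_{1,j}\ge\frac{j+2}{2j+3}$ for $j\ge1$, and we show that equality fails for every such $j$: one has $\frac{j+2}{2j+3}<s_{1,j}<\frac12\sqrt{\frac{j+2}{j+1}}$. The proof reduces $s_{1,j}$ to an extremal problem for symmetric $\pm1$ matrices. The lower bounds come from weighted intersection patterns of sets, the upper bound from the trace of the square, and its strictness from a classification of the equality case in the space of graph limits. We also show that $s_{1,j}=\frac12+\frac1{4(j+1)}-\frac{\kappa_j}{(j+1)^2}$ with all limit points of $\kappa_j$ in $[\frac1{16},\frac3{32}]$.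
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a simple graph on $n$ vertices and let $\lambda_1\ge\lambda_2\ge\dots\ge\lambda_n$ be the eigenvalues of its adjacency matrix. For fixed integers $i,j\ge0$ the \emph{$(i,j)$-spread} of $G$ is
\[
\operatorname{spread}_{i,j}(G)=\lambda_{i+1}-\lambda_{n-j},
\]
the width of the spectrum after the $i$ largest and the $j$ smallest eigenvalues have been discarded. Let $\operatorname{spread}_{i,j}(n)$ be its maximum over all simple graphs on $n$ vertices, and put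
\[
s_{i,j}=\lim_{n\to\infty}\frac{\operatorname{spread}_{i,j}(n)}{n}.
\]
By a result of Nikiforov the limit exists and equals $\sup_n\operatorname{spread}_{i,j}(n)/n$. We use only that it exists.

This paper concerns $i=1$. Two disjoint cliques on $n/2$ vertices each have the eigenvalue $n/2-1$ twice and the eigenvalue $-1$ otherwise, so $s_{1,j}\ge\frac12$ for every $j$. In this graph $\lambda_{n-j}$ contributes nothing of order $n$. To do better one needs $j+1$ negative eigenvalues of order $n$, and since the squares of all eigenvalues sum to less than $n^2$, these compete with $\lambda_2$. The number $s_{1,j}-\frac12$ measures how much can be won in this trade. It is known that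
\begin{equation}\label{eq:known}
s_{1,j}\ge\frac{j+2}{2j+3}\qquad\text{for every }j\ge1 ,
\end{equation}
and the problem, which comes from the paper of Brooks, Linz and Lu \cite{BLL}, is to prove or disprove that equality holds in \eqref{eq:known} for every $j\ge1$. Equality is a reasonable guess: Example~\ref{ex:singletons} obtains the value $\frac{j+2}{2j+3}$ from a very simple matrix that is optimal in its natural one-parameter family, and for large $j$ this value is within $O(j^{-2})$ of the upper bound of Theorem~\ref{thm:upper}. We show that equality holds for no $j\ge1$.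

Throughout, $N=j+1$. A \emph{sign matrix} is a symmetric matrix all of whose entries, the diagonal included, are $\pm1$. The eigenvalues of a real symmetric matrix $X$ of order $m$ are written $\lambda_1(X)\ge\dots\ge\lambda_m(X)$, so that $\lambda_{m-j}(X)$ is the $N$-th smallest.

\begin{theorem}[Reduction]\label{thm:reduction}
For every $j\ge0$,
\[
s_{1,j}=\frac12\sup_h\frac{\lambda_1(h)-\lambda_{m-j}(h)}{m},
\]
where the supremum is over all sign matrices $h$ of all orders $m\ge j+1$.
\end{theorem}

\begin{theorem}[Lower bound]\label{thm:lower}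
Let $j\ge1$. Let $w\in(0,1)$ be defined by $w+\frac1w=N+2$, and let $\theta$ be the larger root of $z^2-(2N+1-2w)z+2(N-1)(1-w)$. Then
\[
s_{1,j}\ge\frac{\theta+2}{2(2N+1)}>\frac{N+1}{2N+1}=\frac{j+2}{2j+3}.
\]
For $j=1$ one has $w=2-\sqrt3$ and $\theta=\frac12\bigl(1+2\sqrt3+\sqrt{21-4\sqrt3}\bigr)=4.1076\ldots$, so $s_{1,1}\ge0.6107$.
\end{theorem}

\begin{theorem}[Upper bound]\label{thm:upper}
For every $j\ge0$ we have $s_{1,j}\le\frac12\sqrt{\frac{j+2}{j+1}}$. Equality holds for $j=0$, so $s_{1,0}=1/\sqrt2$, and the inequality is strict for every $j\ge1$. In particular $0.6107\le s_{1,1}<0.6124$.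
\end{theorem}

\begin{theorem}[Asymptotics]\label{thm:asymptotics}
Define $\kappa_j$ by $s_{1,j}=\frac12+\frac1{4N}-\frac{\kappa_j}{N^2}$. Then
\[
\frac1{16}\le\liminf_{j\to\infty}\kappa_j\le\limsup_{j\to\infty}\kappa_j\le\frac3{32}.
\]
\end{theorem}

Since $\frac{j+2}{2j+3}=\frac12+\frac1{4N+2}=\frac12+\frac1{4N}-\frac1{8N^2}+O(N^{-3})$, equality in \eqref{eq:known} would require $\kappa_j\to\frac18$. Theorems~\ref{thm:lower} and~\ref{thm:upper} together give $\frac{j+2}{2j+3}<s_{1,j}<\frac12\sqrt{\frac{j+2}{j+1}}$ for all $j\ge1$. The exact value of $s_{1,j}$ for $j\ge1$ is not determined here.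

One identity guides the whole paper: the squared eigenvalues of a sign matrix of order $m$ sum to $m^2$. Section~\ref{sec:trace} derives the upper bound from it and shows exactly where the matrix behind \eqref{eq:known} falls short; Sections~\ref{sec:lower} and~\ref{sec:pairs} construct matrices that lose less; Section~\ref{sec:strict} shows that for $j\ge1$ some loss is unavoidable, even in the limit.

\section{Reduction to sign matrices}\label{sec:reduction}

We write $J_m$ for the all-ones matrix of order $m$, with eigenvalues $m,0,\dots,0$, and $I_m$ for the identity. Weyl's inequality states that real symmetric matrices $X,Y$ of order $n$ satisfy $\lambda_{p+q-1}(X+Y)\le\lambda_p(X)+\lambda_q(Y)$ whenever $p+q-1\le n$. The case $q=1$, applied also to $X=(X+Y)+(-Y)$, gives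
\begin{equation}\label{eq:weyl}
\lambda_p(X)+\lambda_n(Y)\le\lambda_p(X+Y)\le\lambda_p(X)+\lambda_1(Y).
\end{equation}
In particular each $\lambda_p$ is a continuous function of the matrix. The Kronecker product satisfies $(X\otimes Y)(x\otimes y)=Xx\otimes Yy$, so its eigenvalues are the products of an eigenvalue of $X$ and an eigenvalue of $Y$.

An adjacency matrix is $\frac12J+\frac12h$ with $h$ a sign matrix, and $J$ is positive semidefinite of rank one. Removing $J$ costs one index at the top of the spectrum and nothing at the bottom, which is exactly what discarding $\lambda_1$ allows. The converse needs more care, because $\lambda_2\bigl(\frac12(J+h)\bigr)$ can be far below $\frac12\lambda_1(h)$: for $h=J$ the two large eigenvalues merge into one. The remedy is to replace $h$ by a sign matrix of twice the order, with twice the eigenvalues, that annihilates the all-ones vector.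

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
\emph{Upper bound.} Let $A$ be the adjacency matrix of a graph $G$ on $n\ge\max(2,j+1)$ vertices and let $h=2A-J_n$, a sign matrix. Since $\lambda_2(J_n)=\lambda_n(J_n)=0$, Weyl's inequality with $p=1$, $q=2$ gives $\lambda_2(A)\le\frac12\lambda_1(h)$, and \eqref{eq:weyl} gives $\lambda_{n-j}(A)\ge\frac12\lambda_{n-j}(h)$. Hence
\begin{equation}\label{eq:graph-to-sign}
\operatorname{spread}_{1,j}(G)\le\tfrac12\bigl(\lambda_1(h)-\lambda_{n-j}(h)\bigr).
\end{equation}
Divide by $n$, bound the right side by the supremum, and let $n\to\infty$.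

\emph{Lower bound.} Let $h$ be a sign matrix of order $m\ge j+1$, and let
\[
K=\begin{pmatrix}1&-1\\-1&1\end{pmatrix},\qquad M=\tfrac12\bigl(J_m\otimes J_2+h\otimes K\bigr).
\]
Index the rows by pairs $(i,\varepsilon)$ with $\varepsilon=\pm1$. The entry of $M$ at $(i,\varepsilon),(l,\delta)$ is $\frac12(1+h_{il}\varepsilon\delta)$, so $M$ is a symmetric $0/1$ matrix. With $e_\pm=(1,\pm1)^\top$ we have $J_2e_+=2e_+$, $Ke_+=0$, $J_2e_-=0$, $Ke_-=2e_-$, and therefore $M(x\otimes e_+)=J_mx\otimes e_+$ and $M(x\otimes e_-)=hx\otimes e_-$. The spectrum of $M$ is thus the union of the spectra of $J_m$ and $h$.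

For $q\ge1$ the $0/1$ matrix $M\otimes J_q$ has order $n=2mq$, and its eigenvalues are $q$ times those of $M$, together with zeros. Every eigenvalue of $h$ is at most $m$ in absolute value, since each row has absolute sum $m$. So the spectrum of $M\otimes J_q$ contains the two numbers $qm\ge q\lambda_1(h)$, whence $\lambda_2(M\otimes J_q)\ge q\lambda_1(h)$, and it contains $j+1$ numbers that are at most $q\lambda_{m-j}(h)$, whence $\lambda_{n-j}(M\otimes J_q)\le q\lambda_{m-j}(h)$. Replacing the diagonal by $0$ produces the adjacency matrix of a simple graph and, by \eqref{eq:weyl}, moves each eigenvalue by at most $1$. Therefore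
\[
\frac{\operatorname{spread}_{1,j}(2mq)}{2mq}\ge\frac{q\bigl(\lambda_1(h)-\lambda_{m-j}(h)\bigr)-2}{2mq}.
\]
As $q\to\infty$ the left side tends to $s_{1,j}$, because the limit over all $n$ exists.
\end{proof}

For $h=J_m$ the matrix $M$ is $J_m\otimes I_2$, and the graphs are the two disjoint cliques of the introduction.

Our constructions are block matrices whose best block sizes may be in irrational proportion, so we allow real weights. A \emph{weighted pattern} is a sign matrix $h_0$ of order $r$, whose indices are called \emph{types}, together with weights $c_1,\dots,c_r>0$. Its \emph{total weight} is $T=\sum_ic_i$ and its \emph{operator} is $\mathcal H=h_0C$ with $C=\operatorname{diag}(c_i)$, that is, $(\mathcal Hg)_i=\sum_lc_l(h_0)_{il}g_l$.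

\begin{lemma}\label{lem:weighted}
The operator $\mathcal H$ is diagonalizable with real eigenvalues, $\operatorname{tr}\mathcal H=\sum_ic_i(h_0)_{ii}$ and $\operatorname{tr}\mathcal H^2=T^2$. If $\mathcal H$ has an eigenvalue $\theta$ and at least $j+1$ eigenvalues, counted with multiplicity, that are at most $-\tau$, then
\[
s_{1,j}\ge\frac{\theta+\tau}{2T}.
\]
\end{lemma}

\begin{proof}
We have $C^{1/2}\mathcal HC^{-1/2}=C^{1/2}h_0C^{1/2}$, a real symmetric matrix that we call $X$, and $\operatorname{tr}\mathcal H^2=\sum_{i,l}c_ic_l(h_0)_{il}^2=T^2$. For $q\ge1$ let $m_i=\lceil qc_i\rceil$, $m=\sum_im_i$, $D=\operatorname{diag}(m_i)$, and let $h$ be the sign matrix of order $m$ with blocks of size $m_i\times m_l$ filled with $(h_0)_{il}$. Let $R$ be the $m\times r$ matrix whose $i$-th column is $m_i^{-1/2}$ times the indicator vector of block $i$. Its columns are orthonormal and $h=RX_qR^\top$ with $X_q=D^{1/2}h_0D^{1/2}$, so the spectrum of $h$ is that of $X_q$ together with $m-r$ zeros. Adding numbers to a list cannot lower its largest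 element or raise its $(j+1)$-st smallest, so $\lambda_1(h)-\lambda_{m-j}(h)\ge\lambda_1(X_q)-\lambda_{r-j}(X_q)$. As $q\to\infty$, $X_q/q\to X$ and $m/q\to T$. Theorem~\ref{thm:reduction} and continuity of eigenvalues give $s_{1,j}\ge\bigl(\lambda_1(X)-\lambda_{r-j}(X)\bigr)/(2T)\ge(\theta+\tau)/(2T)$.
\end{proof}

All patterns used below are \emph{intersection patterns}: the types are distinct subsets $S$ of a finite set, with weights $c(S)$, and the sign between $S$ and $S'$ is $-1$ if $S\cap S'\ne\emptyset$ and $+1$ otherwise. Thus $\emptyset$ has sign $+1$ with every type, itself included, and a nonempty type has sign $-1$ with itself. With $\Sigma(g)=\sum_{S'}c(S')g(S')$,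
\begin{equation}\label{eq:intersection}
(\mathcal Hg)(S)=\Sigma(g)-2\sum_{S'\cap S\ne\emptyset}c(S')g(S').
\end{equation}

\section{The trace bound and the value $\frac{j+2}{2j+3}$}\label{sec:trace}

\begin{proposition}\label{prop:trace}
For every $j\ge0$ we have $s_{1,j}\le\frac12\sqrt{1+\frac1N}$, with equality for $j=0$.
\end{proposition}

\begin{proof}
Let $h$ be a sign matrix of order $m\ge N$, and let $a=\lambda_1(h)$, $b=-\lambda_{m-j}(h)$. Both are at most $m$, so $a+b\le m$ if $a\le0$ or $b\le0$. Otherwise $h$ has the positive eigenvalue $a$ and $N$ negative eigenvalues of absolute value at least $b$, and the Cauchy--Schwarz inequality for the vectors $(1,N^{-1/2})$ and $(a,N^{1/2}b)$ gives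
\begin{equation}\label{eq:two-steps}
a+b\le\sqrt{1+\tfrac1N}\,\sqrt{a^2+Nb^2}\le\sqrt{1+\tfrac1N}\,\sqrt{\operatorname{tr}h^2}=m\sqrt{1+\tfrac1N}.
\end{equation}
Theorem~\ref{thm:reduction} gives the bound. For $j=0$ the sign matrix $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ has eigenvalues $\pm\sqrt2$, so $s_{1,0}\ge\frac12\cdot\frac{2\sqrt2}2=\frac1{\sqrt2}$.
\end{proof}

For this $2\times2$ matrix, $M$ is the path $(1,+),(2,+),(2,-),(1,-)$ with loops at its ends. The graphs have four equal classes in a row, consecutive classes completely joined, the outer two cliques and the inner two independent sets.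

A sign matrix can lose in \eqref{eq:two-steps} in two ways. The first inequality is tight exactly when the matrix is \emph{balanced}, $a=Nb$. The second is tight exactly when the nonzero spectrum consists of $a$ once and $-b$ with multiplicity $N$; any further nonzero eigenvalue, which we call \emph{stray}, uses up part of $\operatorname{tr}h^2$ for nothing.

\begin{example}\label{ex:singletons}
Take as types $\emptyset$ with weight $y$ and $s$ singletons with weight $1$, so $T=y+s$. If $g(\emptyset)=0$ and the values of $g$ on the singletons sum to $0$, then \eqref{eq:intersection} gives $\mathcal Hg=-2g$; this is the eigenvalue $-2$ with multiplicity $s-1$. On functions constant on the singletons, $\mathcal H$ acts by $\begin{pmatrix}y&s\\y&s-2\end{pmatrix}$, with characteristic polynomial $z^2-(y+s-2)z-2y$. It is negative at $0$ and equals $2s>0$ at $-2$, so there is one positive root $\theta$ and one root in $(-2,0)$.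

To have $-2$ with multiplicity $N$ we need $s=N+1$. Solving for $y$ gives $y(\theta+2)=\theta^2-(N-1)\theta$, hence $T(\theta+2)=\theta^2+2\theta+2N+2$, and with $u=\theta+2$
\[
\frac{T}{\theta+2}=1-\frac2u+\frac{2N+2}{u^2}\ge1-\frac1{2N+2},
\]
with equality exactly for $u=2N+2$, that is, $\theta=2N$, $y=N$, $T=2N+1$. Lemma~\ref{lem:weighted} with $\tau=2$ gives $s_{1,j}\ge\frac{2N+2}{2(2N+1)}=\frac{j+2}{2j+3}$, which is \eqref{eq:known}. The sign matrix has order $2N+1$ and all entries $+1$ except $N+1$ diagonal entries. The polynomial is $(z-2N)(z+1)$, so the nonzero eigenvalues are $2N$, $-2$ ($N$ times) and $-1$.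
\end{example}

This matrix is balanced, since $2N=N\cdot2$. Its whole loss is the stray eigenvalue $-1$, as the identity $(2N)^2+N\cdot2^2+1^2=(2N+1)^2$ shows. This tells us what to look for. Suppose a pattern has total weight $2N+1$, the eigenvalue $-2$ with multiplicity $N$, and two more eigenvalues $\theta>0$ and $\zeta$. Then $\theta^2=4N^2+1-\zeta^2$, so $\theta>2N$ if and only if $|\zeta|<1$.

The stray eigenvalue in the example is the negative root on the symmetric functions. Instead of wasting it, we make it one of the $N$ copies of $-2$. Then $N$ singletons suffice, but with $\emptyset$ and singletons alone the root stays above $-2$. To push it down we need more negative signs among symmetric functions, and we add one type that meets every singleton.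

\section{A better pattern for every $j\ge1$}\label{sec:lower}

The smallest case can be done by hand.

\begin{example}\label{ex:21}
Let $j=1$, $N=2$. Take the types $\emptyset,\{1\},\{2\},\{1,2\}$ with weights $12,4,4,1$, which describe a sign matrix of order $21$:
\[
h_0=\begin{pmatrix}1&1&1&1\\1&-1&1&-1\\1&1&-1&-1\\1&-1&-1&-1\end{pmatrix},\qquad
\mathcal H=\begin{pmatrix}12&4&4&1\\12&-4&4&-1\\12&4&-4&-1\\12&-4&-4&-1\end{pmatrix}.
\]
The vector $(0,1,-1,0)^\top$ is mapped to $(0,-8,8,0)^\top$, and the symmetric vector $(-1,2,2,4)^\top$ is mapped to $(8,-16,-16,-32)^\top$. So $-8$ is a double eigenvalue. The other two eigenvalues have sum $\operatorname{tr}\mathcal H+16=19$ and sum of squares $21^2-2\cdot8^2=313$, hence product $\frac12(19^2-313)=24$; they are $\frac12(19\pm\sqrt{265})$. By Lemma~\ref{lem:weighted},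
\[
s_{1,1}\ge\frac1{42}\Bigl(\frac{19+\sqrt{265}}2+8\Bigr)=\frac{35+\sqrt{265}}{84}>\frac{51}{84}>\frac35 .
\]
The stray eigenvalue $\frac12(19-\sqrt{265})<\frac32$ is less than $\frac1{14}$ of the total weight, against $\frac15$ in Example~\ref{ex:singletons}.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $N\ge2$. The types are $\emptyset$ with weight $y$, the singletons $\{1\},\dots,\{N\}$ with weight $1$, and $E=\{1,\dots,N\}$ with weight $w$; we determine $y$ and $w$ as we go.

\emph{The eigenvalue $-2$.} Let $\xi_1+\dots+\xi_N=0$, and let $g(\{i\})=\xi_i$, $g(\emptyset)=g(E)=0$. Then $\Sigma(g)=0$, and \eqref{eq:intersection} gives $(\mathcal Hg)(\emptyset)=0$, $(\mathcal Hg)(\{i\})=-2\xi_i$, $(\mathcal Hg)(E)=-2\sum_i\xi_i=0$. These are $N-1$ independent eigenvectors for $-2$. For one more, let $g$ take the values $\alpha$ on $\emptyset$, $\beta$ on each singleton and $\gamma$ on $E$. By \eqref{eq:intersection}, $\mathcal Hg=-2g$ reads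
\[
\Sigma(g)=-2\alpha,\qquad\Sigma(g)-2(\beta+w\gamma)=-2\beta,\qquad\Sigma(g)-2(N\beta+w\gamma)=-2\gamma .
\]
The second equation says $\Sigma(g)=2w\gamma$; then the first says $\alpha=-w\gamma$ and the third $\gamma=N\beta$. So we take $(\alpha,\beta,\gamma)=(-wN,1,N)$, and the remaining condition $\Sigma(g)=-wNy+N+wN=2wN$ is equivalent to $wy=1-w$. Thus for any $w\in(0,1)$ the choice
\[
y=\frac1w-1>0,\qquad T=y+N+w=N-1+w+\frac1w,
\]
gives a further eigenvector, independent of the others because $\alpha\ne0$. So $-2$ has multiplicity at least $N=j+1$. (Example~\ref{ex:21} is $N=2$, $w=\frac14$, $y=3$, with all weights multiplied by $4$.)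

\emph{The other two eigenvalues.} There are $N+2$ types, so two real eigenvalues $\theta\ge\zeta$ remain. By Lemma~\ref{lem:weighted}, $\theta+\zeta-2N=\operatorname{tr}\mathcal H=y-N-w$ and $\theta^2+\zeta^2+4N=T^2$. Hence $\theta+\zeta=T-2w$ and, using $wT=(N-1)w+w^2+1$,
\[
\theta\zeta=\tfrac12\bigl((T-2w)^2-T^2+4N\bigr)=2N+2w^2-2wT=2(N-1)(1-w).
\]

\emph{Choice of $w$.} To compare with Example~\ref{ex:singletons} we ask for the same total weight $T=2N+1$, which means $w+\frac1w=N+2$. This has exactly one solution in $(0,1)$, since $w+\frac1w$ decreases from $\infty$ to $2$ there. Now $\theta$ and $\zeta$ are the roots of $p(z)=z^2-(2N+1-2w)z+2(N-1)(1-w)$, and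
\[
p(2N)=-2N+4Nw+2(N-1)(1-w)=-2+2(N+1)w .
\]
Since $N+1=w+\frac1w-1$, we have $(N+1)w=w^2+1-w$, so
\begin{equation}\label{eq:p2N}
p(2N)=-2w(1-w)<0 ,
\end{equation}
and $\theta>2N$. Lemma~\ref{lem:weighted} with $\tau=2$ gives $s_{1,j}\ge\frac{\theta+2}{2(2N+1)}>\frac{2N+2}{2(2N+1)}$.

For $j=1$, $w+\frac1w=4$ gives $w=2-\sqrt3$ and $p(z)=z^2-(1+2\sqrt3)z+2(\sqrt3-1)$, with discriminant $(13+4\sqrt3)-8(\sqrt3-1)=21-4\sqrt3$. This is the stated $\theta=4.1076\ldots$, and $(\theta+2)/10\ge0.6107$.
\end{proof}

\section{Pairs and the second-order term}\label{sec:pairs}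

The pattern of Theorem~\ref{thm:lower} gains little when $N$ is large. There $\zeta=2(N-1)(1-w)/\theta<1$ and $w<\frac1{N+1}$, so \eqref{eq:p2N} gives $\theta-2N=\frac{2w(1-w)}{2N-\zeta}=O(N^{-2})$, and the improvement over \eqref{eq:known} is $O(N^{-3})$; indeed $\zeta\to1$. To change the term of order $N^{-2}$ we generalize Example~\ref{ex:21} differently: the type $\{1,2\}$ becomes not the whole ground set but the family of all pairs. The operator now has further eigenvalues, but Lemma~\ref{lem:weighted} does not ask for them.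

\begin{proof}[Proof of Theorem~\ref{thm:asymptotics}]
Proposition~\ref{prop:trace} gives $s_{1,j}\le\frac12\sqrt{1+\frac1N}=\frac12+\frac1{4N}-\frac1{16N^2}+O(N^{-3})$, so $\liminf\kappa_j\ge\frac1{16}$.

For the other bound let $N\ge3$ and $\mu=\binom N2$. The types are $\emptyset$ with weight $y$, the $N$ singletons of $\{1,\dots,N\}$ with weight $t$ each, and the $\mu$ pairs with weight $w$ each. For a function $g$ on the types let $\sigma_i$ be the weighted sum of $g$ over the types that contain $i$. Only $\{i,l\}$ contains both $i$ and $l$, so \eqref{eq:intersection} becomes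
\begin{equation}\label{eq:pairs}
\begin{gathered}
(\mathcal Hg)(\emptyset)=\Sigma(g),\qquad(\mathcal Hg)(\{i\})=\Sigma(g)-2\sigma_i,\\
(\mathcal Hg)(\{i,l\})=\Sigma(g)-2\bigl(\sigma_i+\sigma_l-w\,g(\{i,l\})\bigr).
\end{gathered}
\end{equation}
Requiring $-2$ to have multiplicity $N$ will fix $t$ and $y$ in terms of $w$.

\emph{$N-1$ eigenvectors fix $t$.} Let $\sum_i\xi_i=0$ and $g(\emptyset)=0$, $g(\{i\})=\xi_i$, $g(\{i,l\})=\frac{\xi_i+\xi_l}{1+w}$. Then $\Sigma(g)$ is a multiple of $\sum_i\xi_i$, hence $0$. Since $\sum_{l\ne i}(\xi_i+\xi_l)=(N-2)\xi_i$, we have $\sigma_i=\bigl(t+\frac{(N-2)w}{1+w}\bigr)\xi_i$. We choose $t$ so that $\sigma_i=\xi_i$, that is,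
\begin{equation}\label{eq:t}
t(1+w)=1-(N-3)w .
\end{equation}
Then \eqref{eq:pairs} gives $(\mathcal Hg)(\emptyset)=0$, $(\mathcal Hg)(\{i\})=-2\xi_i$ and $(\mathcal Hg)(\{i,l\})=-2(\xi_i+\xi_l)\bigl(1-\frac w{1+w}\bigr)=-2g(\{i,l\})$. So $\mathcal Hg=-2g$ on a space of dimension $N-1$.

\emph{One symmetric eigenvector fixes $y$.} Let $g$ take the values $\alpha,\beta,\gamma$ on $\emptyset$, singletons and pairs. All $\sigma_i$ equal $\sigma=t\beta+(N-1)w\gamma$, and by \eqref{eq:pairs} the equation $\mathcal Hg=-2g$ is equivalent to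
\[
\Sigma(g)=-2\alpha,\qquad\beta=\alpha+\sigma,\qquad(1+w)\gamma=\alpha+2\sigma .
\]
Take $\alpha=-Nw$, $\beta=1-(N-2)w$, $\gamma=1+t$. By \eqref{eq:t}, $\sigma=t(1+w)+(N-1)w=1+2w$, so $\alpha+\sigma=\beta$ and $\alpha+2\sigma=2-(N-4)w=(1+w)(1+t)$. The first equation, $y\alpha+Nt\beta+\mu w\gamma=-2\alpha$, becomes after division by $Nw$
\begin{equation}\label{eq:y}
y+2=t\Bigl(\frac1w-(N-2)\Bigr)+\frac{N-1}2(1+t)=\frac{N-1}2+t\Bigl(\frac1w-\frac{N-3}2\Bigr).
\end{equation}
With this $y$ we have an eigenvector with $g(\emptyset)\ne0$, so $-2$ has multiplicity at least $N$.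

\emph{The large eigenvalue.} Functions constant on each of the three classes form an invariant subspace. A singleton meets $1$ singleton and $N-1$ pairs; a pair meets $2$ singletons and $2(N-2)+1=2N-3$ pairs. So $\mathcal H$ acts there by
\[
Q=\begin{pmatrix}y&Nt&\mu w\\y&(N-2)t&(\mu-2N+2)w\\y&(N-4)t&(\mu-4N+6)w\end{pmatrix}.
\]
Replacing the rows $R_1,R_2,R_3$ by $R_1,R_1-R_2,R_2-R_3$ changes the sign of the determinant twice, so
\[
\det Q=\det\begin{pmatrix}y&Nt&\mu w\\0&2t&(2N-2)w\\0&2t&(2N-4)w\end{pmatrix}=-4twy .
\]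
The eigenvalues of $Q$ are $-2$ and two real numbers $\theta\ge\zeta$ with $\theta\zeta=2twy$ and $\theta+\zeta=\operatorname{tr}Q+2=T+2-2t-(4N-6)w$, where $T=y+Nt+\mu w$. Provided the weights are positive, Lemma~\ref{lem:weighted} with $\tau=2$ gives
\begin{equation}\label{eq:gain}
2s_{1,j}-1\ge\frac{\theta+2-T}T=\frac{4-2t-(4N-6)w-\zeta}T .
\end{equation}

\emph{Choice of $w$.} If $w=\omega/N$ with $\omega\in(0,1)$ fixed, then $t\to1-\omega$ and $T/N\to\frac12+(1-\omega)(\frac1\omega+\frac12)+\frac\omega2=\frac1\omega$, while $4-2t-(4N-6)w\to2-2\omega$; the ratio of the last two limits, $2\omega(1-\omega)$, is largest at $\omega=\frac12$. So we take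
\[
w=\frac1{2N},\qquad t=\frac{N+3}{2N+1},\qquad y+2=\frac{N-1}2+\frac{3(N+1)}2\,t ,
\]
in accordance with \eqref{eq:t} and \eqref{eq:y}. Here $t>\frac12$ and $N\ge3$ give $y+2>1+3$, so all weights are positive.

\emph{Expansion.} We have $t=\frac12+\frac5{2(2N+1)}=\frac12+\frac5{4N}+O(N^{-2})$ and $\mu w=\frac{N-1}4$. Therefore
\begin{align*}
T&=-2+\tfrac34(N-1)+\tfrac{5N+3}2\,t=-2+\tfrac34(N-1)+\tfrac{5N+3}4+\tfrac{25}8+O(N^{-1})\\
&=2N+\tfrac98+O(N^{-1}),\\
4-2t&-(4N-6)w=4-1-\tfrac5{2N}-2+\tfrac3N+O(N^{-2})=1+\tfrac1{2N}+O(N^{-2}).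
\end{align*}
Next $y=\frac54N+O(1)$, so $\theta\zeta=2twy=\frac58+O(N^{-1})$, while $\theta+\zeta=2N+O(1)$. For large $N$ both roots are positive and $\zeta\le\sqrt{\theta\zeta}=O(1)$; hence $\theta=2N+O(1)$ and $\zeta=\frac5{16N}+O(N^{-2})$. By \eqref{eq:gain},
\[
2s_{1,j}-1\ge\frac{1+\frac3{16N}+O(N^{-2})}{2N\bigl(1+\frac9{16N}+O(N^{-2})\bigr)}=\frac1{2N}\Bigl(1-\frac3{8N}+O(N^{-2})\Bigr),
\]
that is, $s_{1,j}\ge\frac12+\frac1{4N}-\frac3{32N^2}+O(N^{-3})$, and $\limsup\kappa_j\le\frac3{32}$.
\end{proof}

\section{The trace bound is strict for $j\ge1$}\label{sec:strict}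

By Proposition~\ref{prop:trace}, what remains of Theorem~\ref{thm:upper} is strictness for $j\ge1$; the numerical statement then follows from Theorem~\ref{thm:lower} and $\frac12\sqrt{3/2}<0.6124$. It is not enough to show that each sign matrix loses something in \eqref{eq:two-steps}, since the supremum runs over all orders and the loss might tend to $0$. We therefore pass to a limit object in which both inequalities are equalities, show that it has finitely many types, and rule out the finite configurations.

\subsection{Kernels and the cut norm}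

A \emph{kernel} is a symmetric measurable function $W\colon[0,1]^2\to[-1,1]$. It defines the compact self-adjoint operator $(\mathcal T_Wg)(x)=\int_0^1W(x,x')g(x')\,dx'$ on real $L^2[0,1]$. By the spectral theorem for Hilbert--Schmidt operators, its nonzero eigenvalues $\nu_p$ have orthonormal eigenfunctions $\varphi_p$ with $W(x,x')=\sum_p\nu_p\varphi_p(x)\varphi_p(x')$ in $L^2([0,1]^2)$ and $\sum_p\nu_p^2=\|W\|_2^2$. Let $\mu_i^+(W)$ be the $i$-th largest positive eigenvalue and $-\mu_i^-(W)$ the $i$-th most negative eigenvalue, with the value $0$ if there is none. The min--max principle states that $\mu_i^\pm(W)=\sup_U\min_g\langle\pm\mathcal T_Wg,g\rangle$, over $i$-dimensional subspaces $U$ and unit vectors $g\in U$, and it implies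
\begin{equation}\label{eq:lipschitz}
|\mu_i^\pm(W)-\mu_i^\pm(W')|\le\|\mathcal T_W-\mathcal T_{W'}\|_{\mathrm{op}} .
\end{equation}
The \emph{cut norm} is $\|F\|_\square=\sup_{S,S'}\bigl|\int_{S\times S'}F\bigr|$ over measurable $S,S'\subseteq[0,1]$. For a measure-preserving bijection $\pi$ of $[0,1]$ let $W^\pi(x,x')=W(\pi(x),\pi(x'))$; its operator is unitarily equivalent to $\mathcal T_W$. We use the compactness of graphon space, due to Lov\'asz and Szegedy \cite{LS}: every sequence of kernels $W_n$ has a subsequence along which $\|W_n^{\pi_n}-W\|_\square\to0$ for some kernel $W$ and some measure-preserving bijections $\pi_n$. (Graphons take values in $[0,1]$; apply the theorem to $\frac12(1+W_n)$.)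

\begin{lemma}\label{lem:cut}
Every kernel $F$ satisfies $\|\mathcal T_F\|_{\mathrm{op}}^4\le4\|F\|_\square$.
\end{lemma}

\begin{proof}
If $\phi,\psi$ take values in $[0,1]$, write them as $\phi=\int_0^1\mathbf 1_{\{\phi>s\}}\,ds$ and likewise $\psi$; this gives $|\int F(x_1,x_2)\phi(x_1)\psi(x_2)|\le\|F\|_\square$. If $|\phi|,|\psi|\le1$, splitting each into positive and negative parts gives the bound $4\|F\|_\square$. The operator $\mathcal T_F^2$ has eigenvalues $\nu_p^2$ and kernel $\int F(x_1,x_2)F(x_2,x_3)\,dx_2$, so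
\[
\|\mathcal T_F\|_{\mathrm{op}}^4\le\sum_p\nu_p^4=\int F(x_1,x_2)F(x_2,x_3)F(x_3,x_4)F(x_4,x_1).
\]
For fixed $x_3,x_4$ the integral over $x_1,x_2$ has the form above, with $\phi(x_1)=F(x_4,x_1)$ and $\psi(x_2)=F(x_2,x_3)$, and $|F(x_3,x_4)|\le1$.
\end{proof}

\subsection{From equality to a finite configuration}

Put $b=1/\sqrt{N(N+1)}$, $a=Nb$, and let $B=\operatorname{diag}(a,-b,\dots,-b)$ be of order $N+1$. Note that $b<1$ and $a+b=\sqrt{1+1/N}>1$. A \emph{configuration} consists of vectors $v_1,\dots,v_r\in\mathbb R^{N+1}$ and weights $c_1,\dots,c_r>0$ such that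
\begin{equation}\label{eq:configuration}
\sum_ic_i=1,\qquad\sum_ic_iv_iv_i^\top=I_{N+1},\qquad h_{il}:=v_i^\top Bv_l\in\{\pm1\}\ \text{ for all }i,l ,
\end{equation}
the case $i=l$ included.

\begin{lemma}\label{lem:limit}
If $s_{1,j}=\frac12\sqrt{1+1/N}$, then a configuration exists.
\end{lemma}

\begin{proof}
\emph{The limit kernel.} Let $G_n$ attain $\operatorname{spread}_{1,j}(n)$, let $A_n$ be its adjacency matrix, $h_n=2A_n-J_n$, and let $W_n$ be the kernel equal to $(h_n)_{il}$ on $(\frac{i-1}n,\frac in]\times(\frac{l-1}n,\frac ln]$. The nonzero eigenvalues of $\mathcal T_{W_n}$ are those of $h_n/n$. Let $a_n=\lambda_1(h_n)/n$ and $b_n=-\lambda_{n-j}(h_n)/n$. By \eqref{eq:graph-to-sign}, $a_n+b_n\ge2\operatorname{spread}_{1,j}(n)/n\to\sqrt{1+1/N}>1$, while $a_n,b_n\le1$. So for large $n$ both are bounded below by a positive constant, and then $a_n=\mu_1^+(W_n)$ and $b_n=\mu_N^-(W_n)$. Take $W$ and $\pi_n$ from the compactness theorem. Lemma~\ref{lem:cut}, applied to $F=\frac12(W_n^{\pi_n}-W)$, and \eqref{eq:lipschitz} show that along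 the subsequence $a_n\to a':=\mu_1^+(W)>0$ and $b_n\to b':=\mu_N^-(W)>0$. As in \eqref{eq:two-steps},
\[
\sqrt{1+\tfrac1N}\le a'+b'\le\sqrt{1+\tfrac1N}\,\sqrt{a'^2+Nb'^2}\le\sqrt{1+\tfrac1N}\,\|W\|_2\le\sqrt{1+\tfrac1N},
\]
so all these are equalities. Hence $|W|=1$ almost everywhere; $a'=Nb'$ and $a'^2+Nb'^2=1$, which gives $a'=a$, $b'=b$; and the nonzero spectrum of $\mathcal T_W$ is $a$ once and $-b$ with multiplicity $N$. Collect orthonormal eigenfunctions, the one for $a$ first, into $v\colon[0,1]\to\mathbb R^{N+1}$. Then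
\begin{equation}\label{eq:kernel}
v(x)^\top Bv(x')=W(x,x')\in\{\pm1\}\ \text{ for a.e.\ }(x,x'),\qquad\int_0^1vv^\top=I_{N+1}.
\end{equation}

\emph{Finitely many values.} A kernel of finite rank with only two values leaves $v$ little room. Let $Z$ be the set of $x'$ such that $v(x)^\top Bv(x')\in\{\pm1\}$ for almost every $x$; by Fubini's theorem $Z$ has measure $1$. The vectors $v(x')$, $x'\in Z$, span $\mathbb R^{N+1}$: a unit vector $z$ orthogonal to all of them would give $0=\int(z^\top v)^2=z^\top I_{N+1}z=1$. Choose $x'_0,\dots,x'_N\in Z$ with $v(x'_0),\dots,v(x'_N)$ independent. As $B$ is invertible, the vectors $Bv(x'_p)$ form a basis, and for almost every $x$ the inner products of $v(x)$ with all of them are $\pm1$. So $v$ takes at most $2^{N+1}$ values outside a null set. Let $v_1,\dots,v_r$ be the values taken on sets $Y_i$ of positive measure $c_i$. The first two conditions of \eqref{eq:configuration} follow from \eqref{eq:kernel}, and so does the third, because $Y_i\times Y_l$ has positive measure.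
\end{proof}

\subsection{No configuration exists for $N\ge2$}

\begin{proposition}\label{prop:none}
If $N\ge2$, there is no configuration.
\end{proposition}

\begin{proof}
Suppose \eqref{eq:configuration} holds. Write $v_i=(f_i,u_i)$ with $f_i\in\mathbb R$, $u_i\in\mathbb R^N$, so that $h_{il}=af_if_l-b\langle u_i,u_l\rangle$, and let $\varepsilon_i=h_{ii}$. The plan is to show that, after normalization, there are exactly $N+1$ vectors; the second condition of \eqref{eq:configuration} then makes them orthogonal, which is too rigid.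

\emph{Normalization.} We have $1=\sum_lc_lh_{il}^2=v_i^\top B\bigl(\sum_lc_lv_lv_l^\top\bigr)Bv_i=a^2f_i^2+b^2|u_i|^2$. Adding $b$ times the equation $af_i^2-b|u_i|^2=\varepsilon_i$ gives
\[
f_i^2=\frac{1+b\varepsilon_i}{a(a+b)},
\]
which is positive because $b<1$. Replacing $v_i$ by $-v_i$ preserves \eqref{eq:configuration}, and so does merging equal vectors and adding their weights. So we may assume that all $f_i>0$ and that the $v_i$ are distinct. Let $V$ be the $r\times(N+1)$ matrix with rows $v_i^\top$ and $C=\operatorname{diag}(c_i)$. From $V^\top CV=I_{N+1}$ we see that $V$ has rank $N+1$, so $h=VBV^\top$ has rank $N+1\ge3$; in particular $r\ge3$.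

\emph{The shape of $h$.} Let $i\ne l$ with $\varepsilon_i=\varepsilon_l=\varepsilon$. Then $f_i=f_l$, hence $|u_i|=|u_l|$ and $u_i\ne u_l$, and
\[
h_{il}-\varepsilon=b\bigl(|u_i|^2-\langle u_i,u_l\rangle\bigr)=\tfrac b2|u_i-u_l|^2>0 .
\]
For $\varepsilon=+1$ this is impossible, so at most one index has $\varepsilon_i=+1$. For $\varepsilon=-1$ it forces $h_{il}=+1$. With $q$ the number of indices with $\varepsilon_i=-1$, either
\[
h=J_q-2I_q\qquad\text{or}\qquad h=\begin{pmatrix}1&\eta^\top\\\eta&J_q-2I_q\end{pmatrix}\ \text{ with }\eta\in\{\pm1\}^q .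
\]

\emph{The matrix $h$ is nonsingular.} In the first case the eigenvalues are $q-2$ and $-2$, and $q=r\ge3$. In the second case, subtracting $\eta_i$ times the first row from the row of each index $i$ with $\varepsilon_i=-1$ shows that $\operatorname{rank}h=1+\operatorname{rank}(J_q-2I_q-\eta\eta^\top)$. If $\eta$ has $p$ entries $+1$ and $\ell$ entries $-1$, then $J_q-\eta\eta^\top$ has the entry $2$ where $\eta_i\ne\eta_l$ and $0$ elsewhere; it is twice the adjacency matrix of the complete bipartite graph $K_{p,\ell}$, whose eigenvalues lie in $\{0,\pm\sqrt{p\ell}\}$. So $J_q-2I_q-\eta\eta^\top$ is nonsingular unless $p\ell=1$. If $p\ell=1$, then $q=2$, this matrix is $\begin{pmatrix}-2&2\\2&-2\end{pmatrix}$, and $\operatorname{rank}h=2<N+1$, which is excluded. Thus $r=\operatorname{rank}h=N+1$.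

\emph{Contradiction.} Now $C^{1/2}V$ is a square matrix with orthonormal columns, so its rows are orthonormal too, and $\langle u_i,u_l\rangle=-f_if_l$ for $i\ne l$. Hence $h_{il}=(a+b)f_if_l>0$, so $f_if_l=\frac1{a+b}$ for all $i\ne l$. Since $r\ge3$, any two indices $i,l$ have a third index $d$, and $f_if_d=f_lf_d$ gives $f_i=f_l$. So $f_i^2=\frac1{a+b}$ for all $i$. The top left entry of $\sum_ic_iv_iv_i^\top=I_{N+1}$ gives $1=\sum_ic_if_i^2=\frac1{a+b}$, contrary to $a+b>1$.
\end{proof}

Lemma~\ref{lem:limit} and Proposition~\ref{prop:none} show that $s_{1,j}\ne\frac12\sqrt{1+1/N}$ for $j\ge1$, and with Proposition~\ref{prop:trace} this completes the proof of Theorem~\ref{thm:upper}.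

\begin{remark}
Both hypotheses of the last step are needed. For $N=1$ there is no third index, and the matrix $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ with weights $\frac12,\frac12$ has $a=b=1/\sqrt2$ and $f_1^2,f_2^2=1\pm1/\sqrt2$, so that $f_1f_2=\frac1{a+b}$ with $f_1\ne f_2$. For $N\ge2$ the matrix $J_{N+1}-2I_{N+1}$ with equal weights $\frac1{N+1}$ has no stray eigenvalue, its spectrum being $\frac{N-1}{N+1}$ once and $-\frac2{N+1}$ with multiplicity $N$; but the two absolute values sum to $1$, and it gives only $s_{1,j}\ge\frac12$.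
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLL}
George Brooks, William Linz and Linyuan Lu, \emph{Maximum spectral gaps of graphs}, arXiv:2408.15476 (2024).

\bibitem{LS}
Lov\'asz and Szegedy, \emph{Szemer\'edi's lemma for the analyst}, GAFA (2007).

\end{thebibliography}
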